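# Orbit categories, cluster categories, and hereditary hearts

## 1. The guess: no new objects exactly in the piecewise hereditary case

Start from the derived category of a finite-dimensional algebra and force a certain autoequivalence $\mathbb S_2$ to become the identity. The cheap way is to keep the objects and enlarge the morphism spaces; this gives the orbit category, which need not be triangulated. The expensive way is to pass to a triangulated category that contains the orbit category, its triangulated hull. We ask when the expensive construction contains no new objects.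

The first guess is: exactly when the derived category is that of a hereditary abelian category. In such a derived category every object is a direct sum of shifted objects of the hereditary category, so there is little room for something to go wrong; as soon as there are honest complexes, one expects cones that escape. The guess is a conjecture, taken from Claire Amiot and Steffen Oppermann, "The image of the derived category in the cluster category", arXiv:1010.1129 (2010). These notes prove that it is true. First come the precise terms, then three tests.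

### 1.1. Terms

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, $D=\operatorname{Hom}_k(-,k)$, and $\Lambda$ is a finite-dimensional $k$-algebra with $\operatorname{gl.dim}\Lambda\le 2$. Modules are finitely generated right modules. Put $\mathscr D=\mathscr D^b(\Lambda)$. It is Hom-finite and Krull–Schmidt. "Indecomposable" is abbreviated ind. The Serre functor is $\mathbb S=-\otimes^{\mathbf L}_\Lambda D\Lambda$, so $\operatorname{Hom}(X,Y)\cong D\operatorname{Hom}(Y,\mathbb SX)$ naturally. Put
$$\mathbb S_2=\mathbb S[-2],\qquad \Theta=\mathbb S_2^{-1}\cong\mathbf R\!\operatorname{Hom}_\Lambda(D\Lambda,-)[2],\qquad B=\operatorname{Ext}^2_\Lambda(D\Lambda,\Lambda).$$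
Serre duality gives the formula used most often below:
$$\operatorname{Hom}(\Theta X,Y)\cong\operatorname{Hom}(X,\mathbb S_2Y)=\operatorname{Hom}(X[2],\mathbb SY)\cong D\operatorname{Hom}(Y,X[2]).\tag{1}$$

For a module $M$, the complex $\Theta M$ has cohomology in degrees $\le 0$ only, and $H^0(\Theta M)=\operatorname{Ext}^2_\Lambda(D\Lambda,M)=:\tau_2^-M$. Since $\operatorname{gl.dim}\Lambda\le2$, the functor $\tau_2^-$ is right exact, so $\tau_2^-M\cong M\otimes_\Lambda B$. A map from an object with cohomology in degrees $\le0$ to a module factors uniquely through $H^0$. With (1), for modules $M,N$,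
$$\operatorname{Hom}_\Lambda(M\otimes_\Lambda B,N)=\operatorname{Hom}_{\mathscr D}(\Theta M,N)\cong D\operatorname{Ext}^2_\Lambda(N,M).\tag{2}$$

**Definition ($\tau_2$-finite).** $\Lambda$ is *$\tau_2$-finite* if the tensor algebra $J:=T_\Lambda B$ is finite-dimensional; equivalently $\tau_2^-$ is nilpotent on $\operatorname{mod}\Lambda$ (note $(\tau_2^-)^p\Lambda=B^{\otimes p}$); equivalently $\tau_2=\operatorname{Tor}_2^\Lambda(-,D\Lambda)$ is nilpotent.

**Definition (orbit category, cluster category).** The orbit category $\mathscr D/\mathbb S_2$ has the objects of $\mathscr D$ and morphism spaces $\bigoplus_{i\in\mathbb Z}\operatorname{Hom}_{\mathscr D}(X,\mathbb S_2^iY)$. For $\tau_2$-finite $\Lambda$, the *cluster category* $\mathscr C_\Lambda$ is its triangulated hull in the sense of Keller: a triangulated category with a natural fully faithful functor $\mathscr D/\mathbb S_2\to\mathscr C_\Lambda$. Composing with $\mathscr D\to\mathscr D/\mathbb S_2$ gives the canonical triangle functor $\pi:\mathscr D\to\mathscr C_\Lambda$. The orbit category *coincides with*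 the cluster category if $\mathscr D/\mathbb S_2\to\mathscr C_\Lambda$ is dense, that is, if every object of $\mathscr C_\Lambda$ is isomorphic to some $\pi X$.

**Definition (piecewise hereditary).** $\Lambda$ is *piecewise hereditary* if $\mathscr D^b(\Lambda)$ is triangle equivalent to $\mathscr D^b(\mathcal H)$ for a hereditary abelian category $\mathcal H$ (one with $\operatorname{Ext}^n_{\mathcal H}=0$ for $n\ge2$).

Recall that in $\mathscr D^b(\mathcal H)$ every ind. object is a shift of an object of $\mathcal H$: if $u$ is the top cohomological degree of $X$, the connecting map $H^u(X)[-u]\to(\tau^{\le u-1}X)[1]$ is zero, because $\operatorname{Hom}(H^u[-u],H^i[-i+1])=\operatorname{Ext}_{\mathcal H}^{u-i+1}(H^u,H^i)=0$ for $i\le u-1$; so $H^u(X)[-u]$ splits off.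

One direction of the guess is known and is granted here: Keller proved that if $\Lambda$ is piecewise hereditary, then the orbit category coincides with the cluster category.

### 1.2. Three algebras

Modules over a quiver with relations are viewed as representations; $P_i$ and $S_i$ are the projective and simple at the vertex $i$.

*Hereditary algebras.* If $\Lambda$ is hereditary then $B=0$ and $J=\Lambda$. For $\Lambda=k$ we have $\mathbb S=\mathrm{id}$ and $\mathbb S_2=[-2]$: in the orbit category $X\cong X[2]$, and every object is isomorphic to some $V_0\oplus V_1[1]$ with vector spaces $V_0,V_1$. Density holds by Keller's theorem.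

*The algebra $\Lambda_{\rm lin}$.* Take the quiver $1\xrightarrow{a}2\xrightarrow{b}3$ with the composite "$a$, then $b$" equal to zero. Then $P_3=S_3$, $P_2$ is uniserial with factors $2,3$ from the top, $P_1$ with factors $1,2$. The resolution $0\to P_3\to P_2\to P_1\to S_1\to0$ shows $\operatorname{gl.dim}=2$. This algebra is piecewise hereditary. Indeed, let $Q_1\supset Q_2\supset Q_3$ be the projectives over $kA_3$ with linear orientation $1\to2\to3$, and let $S=Q_1/Q_2$. From $0\to Q_2\to Q_1\to S\to0$ one reads off $\operatorname{Ext}^1(S,Q_3)=\operatorname{Ext}^1(S,Q_1)=\operatorname{Ext}^1(S,S)=0$. So $Q_3\oplus Q_1\oplus S$ is a tilting module; its only maps between different summands are multiples of $Q_3\to Q_1$ and $Q_1\to S$, with composite zero, so its endomorphism algebra is that of $A_3$ with zero composite.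

Let us compute $J$. Only $S_1$ has projective dimension $2$, and $\operatorname{Ext}^2(S_1,M)=\operatorname{coker}(b:M_2\to M_3)$. By (2), $\tau_2^-M$ has top a power of $S_1$, hence is a quotient of a power of $P_1$, with exponent $\dim\operatorname{coker}(M_2\to M_3)$. So $\tau_2^-P_1=\tau_2^-P_2=0$, while $\tau_2^-P_3$ is $P_1$ or $S_1$; as $\operatorname{Hom}(\tau_2^-P_3,P_1)\cong D\operatorname{Ext}^2(P_1,P_3)=0$, it is $S_1$. By right exactness, $\tau_2^-M=\operatorname{coker}(M_2\to M_3)\otimes S_1$, so $(\tau_2^-)^2=0$. A map $\tau_2^-M\to M$ is a linear map $c:M_3\to M_1$ that kills $\operatorname{im}b$ and has image in $\ker a$. So a $J$-module is a representation of the $3$-cycle $a,b,c$ in which all composites of two arrows vanish. Choosing complements of images in kernels and of kernels in the spaces, one sees that it is a direct sum of simples and of two-dimensional representations on which one arrow is an isomorphism. Keep this list in mind.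

*The algebra $\Lambda_{\rm cyc}$.* Take the oriented cycle $1\xrightarrow{a}2\xrightarrow{b}3\xrightarrow{c}1$ with the composite "$b$, then $c$" equal to zero. The projectives are uniserial with factors, from the top, $P_1=(1,2,3)$, $P_2=(2,3)$, $P_3=(3,1,2,3)$. We have
$$0\to P_2\to P_1\to S_1\to0,\qquad 0\to P_1\to P_3\to S_3\to 0,\qquad 0\to P_1\to P_3\to P_2\to S_2\to0,$$
so $\operatorname{gl.dim}=2$. Only $S_2$ has projective dimension $2$, and $\operatorname{Ext}^2(S_2,M)=\operatorname{coker}(c:M_3\to M_1)$. By (2), $\tau_2^-M$ is a quotient of a power of $P_2$, so $(\tau_2^-M)_1=0$, and therefore $(\tau_2^-)^2M=0$. So $\Lambda_{\rm cyc}$ is $\tau_2$-finite.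

Let $N=P_1/S_3$ be the uniserial module with factors $1,2$. It has the resolution $0\to P_1\to P_3\to P_1\to N\to0$, and $\operatorname{Hom}(P_1,N)=N_1=k$, $\operatorname{Hom}(P_3,N)=N_3=0$. Hence $\operatorname{Ext}^2(N,N)=k\neq0$. In $\mathscr D^b(\mathcal H)$ with $\mathcal H$ hereditary, $\operatorname{Hom}(X,X[2])=0$ for every ind. $X$. So $\Lambda_{\rm cyc}$ is not piecewise hereditary, and the guess predicts that density fails. Section 2 confirms this.

### 1.3. Statements

**Theorem 1.** Let $\Lambda$ be $\tau_2$-finite with $\operatorname{gl.dim}\Lambda\le2$. Then $\mathscr D^b(\Lambda)/\mathbb S_2\to\mathscr C_\Lambda$ is dense if and only if $\Lambda$ is piecewise hereditary.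

The refinement needs one more notion.

**Definition (path).** A *path* in $\mathscr D$ is a sequence $X_0,\dots,X_n$ ($n\ge0$) of ind. objects such that for each $i$ either $\operatorname{Hom}(X_i,X_{i+1})\ne0$ or $X_{i+1}\cong X_i[1]$.

**Theorem 2.** Let $\Lambda$ be a finite-dimensional $k$-algebra with $\operatorname{gl.dim}\Lambda\le2$ (not assumed $\tau_2$-finite). The following are equivalent:

- (a) $\Lambda$ is piecewise hereditary;
- (b) every finite-dimensional module over $T_\Lambda\operatorname{Ext}^2_\Lambda(D\Lambda,\Lambda)$ is gradable (for the tensor grading);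
- (c) no ind. $X\in\mathscr D^b(\Lambda)$ admits a path to $X[-1]$;
- (d) $\Lambda$ is $\tau_2$-finite and $\mathscr D^b(\Lambda)/\mathbb S_2\to\mathscr C_\Lambda$ is dense;
- (e) $\Lambda$ is $\tau_2$-finite and the cone in $\mathscr C_\Lambda$ of every morphism between objects of $\operatorname{add}\pi\Lambda$ lies in the essential image of $\mathscr D^b(\Lambda)$.

The route to the "only if" part of Theorem 1 is as follows. Density makes certain modules gradable (Section 2). Gradability forbids certain cycles (Sections 3, 4). It survives a change of heart (Sections 5, 6). Repeated changes of heart put any finite set of ind. objects into shifts of one heart (Section 7). So no path leads from $X$ to $X[-1]$, and this produces a hereditary heart (Section 8).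

## 2. Density makes every pair $(M,\varphi)$ gradable

To avoid hidden identifications, choose a bounded complex $P_\Theta$ of finitely generated projective $\Lambda$-bimodules representing $\mathbf R\!\operatorname{Hom}_\Lambda(D\Lambda,\Lambda)[2]$ and put $\Theta=-\otimes_\Lambda P_\Theta$. With the usual signs, $\Theta(X[1])=(\Theta X)[1]$ strictly, and $\Theta$ sends triangles to triangles.

By (2), a right $J$-module is the same as a module $M$ with a map $\varphi:\Theta M\to M$.

**Lemma 3.** Let $\Lambda$ be $\tau_2$-finite. If $\pi$ is dense, then for every $M\in\operatorname{mod}\Lambda$ and every $\varphi:\Theta M\to M$ there is a decomposition $M=\bigoplus_{p\in\mathbb Z}M_p$ with $\varphi(\Theta M_p)\subset M_{p+1}$. It suffices that the cone of every morphism between objects of $\operatorname{add}\pi\Lambda$ lies in the essential image of $\mathscr D$.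

Here and below, "$\varphi(\Theta N_j)\subset N_{j+1}$" for a decomposition $N=\bigoplus N_j$ means that all other components of $\varphi$ vanish; similarly for "$\xi(T_{j+1})\subset F_j[2]$".

*Proof.* **Step 1: $\operatorname{Hom}_{\mathscr C}(\pi\Lambda,\pi\Lambda[1])=0$.** This makes cones computable. The space is $\bigoplus_i\operatorname{Hom}_{\mathscr D}(\Lambda,\mathbb S_2^i\Lambda[1])$. For $i=-p\le0$ the summand is $H^1(\Theta^p\Lambda)=0$, since $\Theta$ preserves complexes with cohomology in degrees $\le0$. For $i\ge1$ it is dual to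
$$\operatorname{Hom}(\mathbb S_2^i\Lambda[1],\mathbb S\Lambda)=\operatorname{Hom}(\mathbb S_2^i\Lambda[1],\mathbb S_2\Lambda[2])\cong\operatorname{Hom}(\Lambda,\Theta^{i-1}\Lambda[1])=H^1(\Theta^{i-1}\Lambda)=0.$$

**Step 2: $\operatorname{End}_{\mathscr C}(\pi\Lambda)\cong J$ as graded algebras.** This brings in the tensor grading. For $i\ge1$, $\operatorname{Hom}(\Lambda,\mathbb S_2^i\Lambda)$ is dual to $\operatorname{Hom}(\Lambda,\Theta^{i-1}\Lambda[2])=0$ by the same computation. For $p\ge0$, $\operatorname{Hom}(\Lambda,\Theta^p\Lambda)=H^0(\Theta^p\Lambda)=B^{\otimes p}$, because for $X$ with cohomology in degrees $\le 0$ we have $H^0(\Theta X)=H^0(\Theta H^0X)=H^0(X)\otimes_\Lambda B$. The product of $f:\Lambda\to B^{\otimes p}$ and $g:\Lambda\to B^{\otimes q}$ in the orbit category is $(g\otimes B^{\otimes p})f$, which sends $1$ to $g(1)\otimes f(1)$. This is the product of $T_\Lambda B$.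

**Step 3: realize $M$ by a cone.** As $J$ is finite-dimensional, the $J$-module $(M,\varphi)$ has a presentation $J^a\to J^b\to M\to0$. Let $Z$ be the cone of the corresponding map $\pi\Lambda^a\to\pi\Lambda^b$. Applying $\operatorname{Hom}_{\mathscr C}(\pi\Lambda,-)$ and Step 1 gives $\operatorname{Hom}_{\mathscr C}(\pi\Lambda,Z)\cong M$ as $J$-modules. If $Z\cong\pi X$, then $M\cong\bigoplus_p\operatorname{Hom}_{\mathscr D}(\Lambda,\Theta^pX)$ is a graded $J$-module. Its homogeneous parts are $\Lambda$-modules $M_p$ with $M_pB\subset M_{p+1}$. $\square$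

*The tests again.* For $\Lambda_{\rm lin}$ every pair is gradable: in the list of Section 1.2, a simple or a summand with $a$ or $b$ an isomorphism is put in degree $0$; a summand with $c$ an isomorphism is $S_3\oplus S_1$ as a $\Lambda$-module, and we put $S_3$ in degree $0$ and $S_1$ in degree $1$. For $\Lambda_{\rm cyc}$, (2) gives a nonzero $\varphi:\Theta N\to N$. Since $N$ is ind., a grading would put it into a single degree $d$, and $\varphi$ would have to map degree $d$ to degree $d+1$, so $\varphi=0$. So $(N,\varphi)$ is not gradable and $\pi$ is not dense, as predicted.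

## 3. Good hearts, pure cycles, and what a pair cannot see

For a t-structure $(\mathscr D^{\le0},\mathscr D^{\ge0})$ with heart $\mathscr A=\mathscr D^{\le0}\cap\mathscr D^{\ge0}$ recall that $\mathscr A$ is abelian, $\operatorname{Hom}(\mathscr A,\mathscr A[i])=0$ for $i<0$, and $\operatorname{Hom}(A,A'[1])=\operatorname{Ext}^1_{\mathscr A}(A,A')$. All hearts below are hearts of *bounded* t-structures on $\mathscr D$. They are closed under direct summands, hence Krull–Schmidt. The example to keep in mind is $\operatorname{mod}\Lambda$.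

**Definition (pairs, gradings).** A *pair* over a heart $\mathscr A$ is $(N,\varphi)$ with $N\in\mathscr A$, $\varphi:\Theta N\to N$. A morphism $(N,\varphi)\to(N',\varphi')$ is $a:N\to N'$ with $a\varphi=\varphi'\Theta(a)$. For $m\ge0$, with $\mathbb Z/0=\mathbb Z$, a *$\mathbb Z/m$-grading* of $(N,\varphi)$ is a decomposition $N=\bigoplus_{j\in\mathbb Z/m}N_j$ with $\varphi(\Theta N_j)\subset N_{j+1}$.

**Definition (good heart).** A bounded heart $\mathscr A$ is *good* if

- (G1) $\operatorname{Hom}(\mathscr A,\mathscr A[i])=0$ for $i\ge3$;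
- (G2) every pair over $\mathscr A$ has a $\mathbb Z$-grading.

By $\operatorname{gl.dim}\Lambda\le2$ and Lemma 3, if $\pi$ is dense then $\operatorname{mod}\Lambda$ is good. So $\operatorname{mod}\Lambda_{\rm lin}$ is good, by the check in Section 2, and $\operatorname{mod}\Lambda_{\rm cyc}$ is not.

**Definition (steps, paths, cycles in a heart).** For ind. $M,N\in\mathscr A$ write $M\to N$ if $\operatorname{Hom}(M,N)\neq0$, and $M\rightsquigarrow N$ if $\operatorname{Hom}(\Theta M,N)\ne0$, equivalently $\operatorname{Hom}(N,M[2])\neq0$. A *mixed path* is a finite, possibly empty, sequence of steps $\to$ or $\rightsquigarrow$ between ind. objects of $\mathscr A$. A *mixed cycle* is a closed mixed path with at least one step $\rightsquigarrow$. A *pure cycle* is a closed path of length $n\ge1$ with only $\rightsquigarrow$-steps.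

In $\operatorname{mod}\Lambda_{\rm cyc}$, $N\rightsquigarrow N$ is a pure cycle. Also $S_2\to N$ (the socle) and $N\rightsquigarrow S_2$, because $\operatorname{Ext}^2(S_2,N)=\operatorname{coker}(N_3\to N_1)=k$; so $S_2\to N\rightsquigarrow S_2$ is a mixed cycle. In $\operatorname{mod}\Lambda_{\rm lin}$ we have $S_3\rightsquigarrow S_1$.

**Proposition 4.** A good heart has no pure cycles.

*Proof.* Take a pure cycle $X_0\rightsquigarrow X_1\rightsquigarrow\dots\rightsquigarrow X_{n-1}\rightsquigarrow X_0$ of minimal length $n$, indices mod $n$. The $X_i$ are pairwise non-isomorphic, since otherwise we could shorten the cycle. If $X_i\rightsquigarrow X_j$, then $X_j\rightsquigarrow X_{j+1}\rightsquigarrow\dots\rightsquigarrow X_i\rightsquigarrow X_j$ has length $((i-j)\bmod n)+1$, which must be $\ge n$; so $j\equiv i+1$.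

Choose $0\neq\varphi_i:\Theta X_i\to X_{i+1}$, and let $N=\bigoplus X_i$, $\varphi=\sum\varphi_i$. By (G2) and Krull–Schmidt there are an automorphism $a$ of $N$ and integers $d_i$ such that $\varphi'=a\varphi\Theta(a)^{-1}$ has zero component $\Theta X_i\to X_j$ unless $d_j=d_i+1$: the graded parts of $N$ decompose into copies of the $X_i$, and $d_i$ is the degree in which $X_i$ occurs. Now
$$\varphi'_{i+1,i}=\sum_l a_{i+1,l+1}\,\varphi_l\,\Theta\big((a^{-1})_{l,i}\big),$$
and $a_{i+1,l+1}\varphi_l\in\operatorname{Hom}(\Theta X_l,X_{i+1})$ is zero unless $l=i$. So $\varphi'_{i+1,i}=a_{i+1,i+1}\,\varphi_i\,\Theta((a^{-1})_{ii})$. The diagonal entries of an automorphism of a sum of pairwise non-isomorphic ind. objects are automorphisms: in $1=\sum_l a_{il}(a^{-1})_{li}$ the terms with $l\ne i$ lie in the radical of the local algebra $\operatorname{End}(X_i)$. Hence $\varphi'_{i+1,i}\ne0$ and $d_{i+1}=d_i+1$ for all $i\in\mathbb Z/n$. Summing over $i$ gives $0=n$, a contradiction. $\square$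

It is tempting to finish in the same way: assume that $\Lambda$ is not piecewise hereditary, extract some closed chain from $\mathscr D$, put a pair on it, and contradict (G2). This stops at two points.

First, the natural chains contain $\to$-steps, and *a pair cannot see them*. For a mixed cycle $X\to Y\rightsquigarrow X$ the obvious pair is $X\oplus Y$ with one component $\Theta Y\to X$. It is graded by $\deg Y=0$, $\deg X=1$, whatever the map $f:X\to Y$ is. For $S_2\to N\rightsquigarrow S_2$ over $\Lambda_{\rm cyc}$ one can compose: $\Theta N\to S_2\to N$ is nonzero and gives back the pure cycle $N\rightsquigarrow N$. In a good heart, however, the composite $\Theta Y\to X\to Y$ is always zero by Proposition 4. One has to exploit the vanishing of such composites instead; this is Section 4.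

Second, the ind. objects of $\mathscr D$ that occur in a chain can be honest complexes, about which pairs over $\operatorname{mod}\Lambda$ say nothing directly. One has to change the heart, and to carry (G2) along; this is Sections 5–7.

**The functors $\mathsf L$ and $\mathsf R$.** Let $\mathscr A$ be good and $M,N\in\mathscr A$. For $i<0$, $\operatorname{Hom}(\Theta M,N[i])\cong D\operatorname{Hom}(N,M[2-i])=0$ by (1) and (G1). So $\Theta M$ has no cohomology in positive degrees (a top cohomology in degree $u>0$ would receive a nonzero map from $\Theta M$), that is, $\Theta\mathscr A\subset\mathscr D^{\le0}_{\mathscr A}$. Put $\mathsf L=H^0_{\mathscr A}\Theta:\mathscr A\to\mathscr A$. It is right exact, and $\operatorname{Hom}(\Theta M,N)=\operatorname{Hom}(\mathsf LM,N)$. Dually, for $i>0$, $\operatorname{Hom}(N[i],\mathbb S_2M)\cong\operatorname{Hom}(\Theta N[i],M)\cong D\operatorname{Hom}(M,N[i+2])=0$, so $\mathbb S_2\mathscr A\subset\mathscr D^{\ge0}_{\mathscr A}$, and with $\mathsf R=H^0_{\mathscr A}\mathbb S_2$ we have $\operatorname{Hom}(\Theta M,N)=\operatorname{Hom}(M,\mathsf RN)$.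 For $\mathscr A=\operatorname{mod}\Lambda$ these are $\tau_2^-$ and $\tau_2$.

## 4. Mixed cycles do not occur in a good heart

**Proposition 5.** A good heart $\mathscr A$ has no mixed cycles.

The plan is to take the shortest mixed cycle, and a $\to$-step $f:X\to Y$ in it with $\operatorname{Hom}(X,Y)$ as small as possible. Minimality makes many Hom spaces vanish. The part of the composite class $\operatorname{coker}f\to\operatorname{im}f[1]\to\ker f[2]$ that vanishes allows us to build an object $W$ that glues $X$ to part of $\operatorname{coker}f$. A direct decomposition of $W$ then contradicts the minimality of $\dim\operatorname{Hom}(X,Y)$.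

*Proof.* Suppose there are mixed cycles. Choose one with length $n$ minimal, and among these with the number $r$ of $\to$-steps minimal. By Proposition 4, $r\ge1$; there is also a $\rightsquigarrow$-step, so $n\ge2$. Fix a $\to$-step $X^0\to Y^0$.

**Set-up for $n\ge3$.** Let the step before $X^0$ start at $V$, and the step after $Y^0$ end at $Z$ (so $V=Z$ if $n=3$). Put $P=V$ if the step from $V$ to $X^0$ is $\to$, and $P=\mathsf LV$ if it is $\rightsquigarrow$. Put $Q=Z$ if the step from $Y^0$ to $Z$ is $\to$, and $Q=\mathsf RZ$ if it is $\rightsquigarrow$. So $\operatorname{Hom}(P,M)\ne0$ says that the step into $X^0$ can be replaced by a step of the same type into the ind. object $M$, and $\operatorname{Hom}(M,Q)\neq0$ says the analogous thing for the step out of $Y^0$. Then: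

- (i) No ind. $M$ has $\operatorname{Hom}(P,M)\neq0\neq\operatorname{Hom}(M,Q)$. Otherwise, replacing $X^0\to Y^0$ by $M$ gives a closed path of length $n-1$ that keeps all $\rightsquigarrow$-steps.
- (ii) There are no ind. $K',C'$ with $\operatorname{Hom}(P,K')\ne0$, $K'\rightsquigarrow C'$, $\operatorname{Hom}(C',Q)\ne0$. Otherwise, replacing $X^0\to Y^0$ by $K'\rightsquigarrow C'$ gives a mixed cycle of length $n$ with $r-1$ steps $\to$.

Let $\mathcal S$ be the set of pairs $(X,Y)$ of ind. objects with $\operatorname{Hom}(P,X)$, $\operatorname{Hom}(X,Y)$, $\operatorname{Hom}(Y,Q)$ all nonzero.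

**Set-up for $n=2$.** The cycle is $X^0\to Y^0\rightsquigarrow X^0$. Let $\mathcal S$ be the set of pairs $(X,Y)$ of ind. objects with $\operatorname{Hom}(X,Y)\ne0\ne\operatorname{Hom}(\mathsf LY,X)$.

In both cases $(X^0,Y^0)\in\mathcal S$. Choose $(X,Y)\in\mathcal S$ with $\delta(X,Y):=\dim\operatorname{Hom}(X,Y)$ minimal, let $0\neq f:X\to Y$, and put $K=\ker f$, $I=\operatorname{im}f$, $C=\operatorname{coker}f$.

**Observations.** They record what minimality and Proposition 4 give for such a pair.

For $n\ge3$: by (i), $\operatorname{Hom}(P,Y)=0$ and $\operatorname{Hom}(X,Q)=0$. Hence $\operatorname{Hom}(P,I)=0$ and $\operatorname{Hom}(P,K)=\operatorname{Hom}(P,X)\neq0$; also $\operatorname{Hom}(I,Q)=0$ and $\operatorname{Hom}(C,Q)=\operatorname{Hom}(Y,Q)\ne0$.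

For $n=2$: $\operatorname{Hom}(\mathsf LY,Y)=0=\operatorname{Hom}(\mathsf LX,X)$ by Proposition 4. For $g:\mathsf LY\to X$ we get $fg=0$, so $g$ has image in $K$; and $g\,\mathsf L(f)=0$, so $g$ factors through $\operatorname{coker}\mathsf L(f)=\mathsf LC$ ($\mathsf L$ is right exact). Thus $\operatorname{Hom}(\mathsf LY,X)\cong\operatorname{Hom}(\mathsf LC,K)\ne0$.

**Step 1: we may assume that $K$ is indecomposable.** Later $K$ must be the start of a $\rightsquigarrow$-step. Write $K=K_1\oplus K_2$ with $K_1$ ind. and $\operatorname{Hom}(P,K_1)\neq0$ (for $n=2$: $\operatorname{Hom}(\mathsf LC,K_1)\ne0$). Put $\bar X=X/K_2=\bigoplus\bar X_i$ with $\bar X_i$ ind., and let $\bar f:\bar X\to Y$ be the induced map, with $\ker\bar f\cong K_1$; image and cokernel are unchanged.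

Each $\bar f|_{\bar X_i}$ is nonzero. Otherwise $\bar X_i\subset\ker\bar f\cong K_1$, and $\bar X_i$ is a direct summand of $\bar X$, hence of the ind. object $\ker\bar f$, so $\bar X_i=\ker\bar f$. Then $K_1\subset X\to\bar X\to\bar X_i$ is an isomorphism, so $K_1$ is a summand of the ind. object $X$, $K_1=X$, and $f=0$, a contradiction.

Moreover $\operatorname{Hom}(P,\bar X)\neq0$ via $P\to K_1\subset\bar X$ (for $n=2$: $\operatorname{Hom}(\mathsf LY,\bar X)\neq0$ via $\mathsf LY\twoheadrightarrow\mathsf LC\to K_1\subset\bar X$). So $(\bar X_i,Y)\in\mathcal S$ for some $i$. Since $X\to\bar X$ is epi, $\delta(X,Y)\ge\delta(\bar X,Y)=\sum_i\delta(\bar X_i,Y)$, where all terms are $\ge1$ and one is $\geq\delta(X,Y)$ by minimality. So there is only one term: $\bar X$ is ind. and $\delta(\bar X,Y)=\delta(X,Y)$. Replace $(X,f)$ by $(\bar X,\bar f)$. The new pair lies in $\mathcal S$ and has minimal $\delta$, so all observations hold for it.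

**Step 2: construction of $W$.** We glue $X$ to the part of $C$ on which the obstruction vanishes. Let $\zeta:C\to I[1]\to K[2]$ be the composite of the classes of $0\to I\to Y\to C\to0$ and $0\to K\to X\to I\to0$. Decompose $C=\bigoplus C^a$ into ind. objects; let $C_2$ be the sum of those $C^a$ with $\zeta|_{C^a}=0$, and $C_1$ the sum of the others. For $C^a\subset C_1$ we have $\operatorname{Hom}(C^a,K[2])\ne0$, that is, $K\rightsquigarrow C^a$. For $n\ge3$, (ii) with $K'=K$ gives $\operatorname{Hom}(C_1,Q)=0$, hence $\operatorname{Hom}(C_2,Q)\neq0$. For $n=2$, $\operatorname{Hom}(\mathsf LC^a,K)\neq0$ would give a pure cycle $K\rightsquigarrow C^a\rightsquigarrow K$; so $\operatorname{Hom}(\mathsf LC_1,K)=0$ and $\operatorname{Hom}(\mathsf LC_2,K)\ne0$.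

Let $Y_2\subset Y$ be the preimage of $C_2$. The class $C_2\to I[1]$ of $0\to I\to Y_2\to C_2\to0$ becomes $\zeta|_{C_2}=0$ in $\operatorname{Hom}(C_2,K[2])$. By the triangle $X[1]\to I[1]\to K[2]\to X[2]$ it lifts to a map $C_2\to X[1]$, the class of an exact sequence $0\to X\to W\to C_2\to0$ whose pushout along $X\to I$ is $Y_2$. So there is an epimorphism $W\to Y_2$ over $C_2$ that extends $X\to I$, with kernel $K$. Let $p:W\to Y_2\subset Y$. In short: $K\subset X\subset W$, $\ker p=K$, $p|_X=f$, and $W\to Y_2\to C_2$ is $W\to W/X$.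

**Step 3: a decomposition $W=W_1\oplus W_2$.** It should separate the part of $W$ that receives the nonzero maps into $K$ from the part that carries the nonzero maps out of $C_2$.

For $n\ge3$, decompose $W$ into ind. summands; let $W_1$ be the sum of those $W^c$ with $\operatorname{Hom}(P,W^c)\neq0$, and $W_2$ the sum of the others. Then $\operatorname{Hom}(P,W_2)=0$, and $\operatorname{Hom}(W_1,Q)=0$ by (i). As $\operatorname{Hom}(X,Q)=0$, $\operatorname{Hom}(W,Q)=\operatorname{Hom}(C_2,Q)\ne0$.

For $n=2$, fix $0\neq\bar g:\mathsf LC_2\to K$. The composite $\mathsf LW\twoheadrightarrow\mathsf LC_2\xrightarrow{\bar g}K\subset W$ is nonzero, so it has a nonzero component $\mathsf LW^c\to W^{c'}$ between ind. summands, and $c\ne c'$ by Proposition 4. Let $W_2=W^c$ and let $W_1$ be the sum of the other summands; it contains $W^{c'}$.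

Let $X'\subset W_1$ be the image of $X$ under the projection $\mathrm{pr}_1:W\to W_1$, so $X'\cong X/(X\cap W_2)$. Let $Y'=p(W_2)\subset Y_2\subset Y$. Decompose $X'=\bigoplus X'_i$ and $Y'=\bigoplus Y'_j$ into ind. objects.

**Step 4: $X\cap W_2\subset K$.** We show that some $X_i'$ can replace $X$.

*Every $p|_{X'_i}$ is nonzero.* Otherwise $X'_i\subset W_1\cap K\subset X$, and the composite $X'_i\subset X\xrightarrow{\mathrm{pr}_1}X'\to X'_i$ is the identity, since $\mathrm{pr}_1$ is the identity on $W_1$. So the ind. object $X$ equals $X'_i\subset K$, and $f=0$, a contradiction.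

*Some $i$ has $\operatorname{Hom}(P,X'_i)\ne0$ (for $n=2$: $\operatorname{Hom}(\mathsf LY,X'_i)\ne0$).* For $n\ge3$, a nonzero map $P\to K\subset W$ has zero component in $W_2$, so $P\to K\subset X\to X'$ is nonzero. For $n=2$, consider $\mathsf LY\twoheadrightarrow\mathsf LC\twoheadrightarrow\mathsf LC_2\xrightarrow{\bar g}K\subset X\to X'\subset W_1$. The component of $\mathsf LC_2\xrightarrow{\bar g}K\subset W$ in $W^{c'}\subset W_1$ is nonzero by choice of $c,c'$, so this composite is nonzero.

So $(X'_i,Y)\in\mathcal S$ for some $i$, and $\delta(X'_i,Y)\le\delta(X',Y)\le\delta(X,Y)$, the last because $X\to X'$ is epi. By minimality equality holds, so every map $X\to Y$, in particular $f$, factors through $X\to X'$. Hence $X\cap W_2=\ker(X\to X')\subset\ker f=K$.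

**Step 5: $X\subset W_2+K$.** We show that some $Y'_j$ can replace $Y$.

*Every $\operatorname{Hom}(X,Y'_j)$ is nonzero.* Let $\rho:W\to W_2\xrightarrow{p}Y'\to Y'_j$, built from the projections. We claim $\rho|_X\ne0$. Otherwise $\rho=\rho'\circ(W\to C_2)$ with $\rho':C_2\to Y'_j$. Consider the composite
$$Y'_j\subset Y\to C\to C_2\xrightarrow{\rho'}Y'_j,$$
where $C\to C_2$ is the projection. Precompose it with the epimorphism $W_2\cap p^{-1}(Y'_j)\to Y'_j$ induced by $p$. Since $W\to Y_2\to C_2$ is the canonical map, the result is $\rho$ restricted to $W_2\cap p^{-1}(Y'_j)$, and on this object $\rho$ equals $p$. So the result is that same epimorphism, and the composite displayed is the identity. Hence $Y'_j$ is a summand of the ind. object $Y$, so $Y=Y'_j$, and $Y\to C$ is mono, so $f=0$, a contradiction.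

*Some $j$ has $\operatorname{Hom}(Y'_j,Q)\neq0$ (for $n=2$: $\operatorname{Hom}(\mathsf LY'_j,X)\neq0$).* For $n\ge3$, a nonzero $q:W\to Q$ vanishes on $X\supset K$ and on $W_1$. So $q|_{W_2}\ne0$ kills $W_2\cap K$ and induces a nonzero map $Y'\cong W_2/(W_2\cap K)\to Q$. For $n=2$, the composite $\mathsf LW_2\to\mathsf LY'\to\mathsf LC_2\xrightarrow{\bar g}K\subset X$ is nonzero by choice of $c$, so $\operatorname{Hom}(\mathsf LY',X)\ne0$.

So $(X,Y'_j)\in\mathcal S$ for some $j$, and $\delta(X,Y'_j)\le\delta(X,Y')\le\delta(X,Y)$. By minimality $\operatorname{Hom}(X,Y')=\operatorname{Hom}(X,Y)$, so $p(X)=f(X)\subset Y'=p(W_2)$, that is, $X\subset W_2+K$.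

**Step 6: contradiction.** As $K\subset X$, the modular law and Steps 4, 5 give $X=X\cap(W_2+K)=(X\cap W_2)+K=K$. So $f=0$, a contradiction. $\square$

## 5. Changing the heart along mixed successors

Let $\mathscr A$ be a good heart. Let $\mathcal T$ be an isomorphism-closed class of ind. objects of $\mathscr A$ *closed under mixed successors*: if $M\in\mathcal T$ and $M\to N$ or $M\rightsquigarrow N$, then $N\in\mathcal T$. Let $\mathcal F$ be the class of the other ind. objects. Then $\operatorname{Hom}(\mathcal T,\mathcal F)=0$, and every object of $\mathscr A$ is a direct sum of an object of $\operatorname{add}\mathcal T$ and one of $\operatorname{add}\mathcal F$. So $(\operatorname{add}\mathcal T,\operatorname{add}\mathcal F)$ is a split torsion pair. Write $tA$ for the torsion part and $fA=A/tA$. Write $\tau$, $H^i$ for truncation and cohomology with respect to $\mathscr A$, and put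
$$\mathscr D'^{\le i}=\{X\in\mathscr D^{\le i+1}:H^{i+1}(X)\in\operatorname{add}\mathcal T\},\qquad \mathscr D'^{\ge i+1}=\{X\in\mathscr D^{\ge i+1}:H^{i+1}(X)\in\operatorname{add}\mathcal F\}.$$

**This is a bounded t-structure.** Compatibility with shifts is clear, and $\mathscr D'^{\le i-1}\subset\mathscr D'^{\le i}$. For $X\in\mathscr D'^{\le i}$ and $Y\in\mathscr D'^{\ge i+1}$, a map $X\to Y$ kills $\tau^{\le i}X$, so it factors through $H^{i+1}(X)[-i-1]$; it then lands in $\tau^{\le i+1}Y=H^{i+1}(Y)[-i-1]$, so it comes from $\operatorname{Hom}(H^{i+1}X,H^{i+1}Y)=0$. For $Y\in\mathscr D$ let $Y'_{\le i}$ be the fibre of $\tau^{\le i+1}Y\to H^{i+1}(Y)[-i-1]\to fH^{i+1}(Y)[-i-1]$. The octahedral axiom, applied to this composite and to $Y'_{\le i}\to\tau^{\le i+1}Y\to Y$, gives triangles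
$$\tau^{\le i}Y\to Y'_{\le i}\to tH^{i+1}(Y)[-i-1]\to,\qquad fH^{i+1}(Y)[-i-1]\to\operatorname{cone}(Y'_{\le i}\to Y)\to\tau^{\ge i+2}Y\to.\tag{3}$$
So $Y'_{\le i}\in\mathscr D'^{\le i}$, the cone lies in $\mathscr D'^{\ge i+1}$, and $Y'_{\le i}=\tau'^{\le i}Y$. Boundedness follows from $\mathscr D^{\le0}\subset\mathscr D'^{\le0}\subset\mathscr D^{\le1}$.

The heart $\mathscr A'$ consists of the $N$ with $H^0(N)=F\in\operatorname{add}\mathcal F$, $H^1(N)=T\in\operatorname{add}\mathcal T$ and no other cohomology, that is, with triangles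
$$F\to N\to T[-1]\xrightarrow{\ \xi\ }F[1].$$
In $\mathscr A'$ the classes $(\operatorname{add}\mathcal F,\operatorname{add}\mathcal T[-1])$ form a torsion pair, and $N\mapsto F$, $N\mapsto T$ are functors. We often view $\xi$ as an element of $\operatorname{Hom}(T,F[2])$.

*Example.* Take $\mathscr A=\operatorname{mod}\Lambda_{\rm lin}$, with ind. objects $S_1,S_2,S_3,P_1,P_2$. The class $\mathcal T=\{S_1\}$ is closed under mixed successors: an ind. $N$ with $\operatorname{Hom}(S_1,N)\ne0$ has $\ker(a)\ne0$, so $N=S_1$; and $S_1\rightsquigarrow N$ means $\operatorname{Ext}^2(N,S_1)\ne0$, which never happens, since only $N=S_1$ has projective dimension $2$ and $\operatorname{Hom}(P_3,S_1)=0$. Let $Y$ be the complex $P_2\to P_1$ in degrees $-1,0$, the map having image $S_2$. Then $H^{-1}(Y)=S_3$, $H^0(Y)=S_1$, and the connecting map $S_1\to S_3[2]$ is the class of the projective resolution $0\to S_3\to P_2\to P_1\to S_1\to0$, which is nonzero as $\operatorname{Ext}^2(S_1,S_3)=\operatorname{Hom}(P_3,S_3)=k$ is spanned by it. So $Y$ is ind. and is not a shift of a module.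 But $H^0(Y[-1])=S_3\in\mathcal F$ and $H^1(Y[-1])=S_1\in\mathcal T$, so $Y[-1]\in\mathscr A'$: in the new heart, $Y$ is a shift of one object. Section 7 makes this systematic.

**Vanishing.** For $F\in\operatorname{add}\mathcal F$, $T\in\operatorname{add}\mathcal T$:
$$\operatorname{Hom}(T,F)=0,\qquad\operatorname{Hom}(F,T[1])=0,\qquad\operatorname{Hom}(F,T[2])=0.\tag{4}$$
The first is clear. If the third fails for ind. summands, then $T\rightsquigarrow F$, so $F\in\mathcal T$, a contradiction. For the second, let $0\to T\to E\to F\to0$ be nonsplit with $T,F$ ind., and let $E_i$ be an ind. summand of $E=E_i\oplus E'$. If $T\to E_i$ is zero, then $T\subset E'$ and $F\cong E_i\oplus E'/T$; as $F$ is ind., $T=E'$ and the sequence splits. If $E_i\to F$ is zero, then $E_i\subset T$ is a summand of $E$, hence of $T$, so $E_i=T$ and the sequence splits. So for every $i$ both $T\to E_i$ and $E_i\to F$ are nonzero, and $T\to E_i\to F$ shows $F\in\mathcal T$, a contradiction.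

**Proposition 6.** $\mathscr A'$ is good.

*Proof of (G1).* Let $i\ge3$. Objects of $\mathscr A'$ are extensions of objects $F$ and $T[-1]$, so we check four cases. $\operatorname{Hom}(T[-1],F[i])=\operatorname{Hom}(T,F[i+1])=0$ by (G1) for $\mathscr A$. $\operatorname{Hom}(F,T[i-1])=0$ by (4) if $i=3$ and by (G1) for $\mathscr A$ if $i\ge4$. The cases $\operatorname{Hom}(F,F'[i])$ and $\operatorname{Hom}(T,T'[i])$ are (G1) for $\mathscr A$. $\square$

The proof of (G2) is the subject of the next section.

## 6. Gradings survive the tilt: the duality between $\operatorname{Hom}(T,F[2])$ and $\operatorname{Hom}(\Theta F,T)$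

A pair over $\mathscr A'$ will turn out to consist of a pair $(F,\varphi_F)$, a pair $(T,\varphi_T)$, and a compatible class $\xi\in\operatorname{Hom}(T,F[2])$. By (G2) for $\mathscr A$, the first two are gradable. The difficulty is that separately chosen gradings need not be compatible with $\xi$. The remedy: (G2) for $\mathscr A$ also applies to pairs on $F\oplus T$ with an arbitrary off-diagonal entry $\eta\in\operatorname{Hom}(\Theta F,T)$, and this space is dual to the one in which $\xi$ lives. An infinitesimal form of "every $\eta$ can be graded" dualizes to "$\xi$ can be graded".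

### 6.1. Pairs over the tilted heart

By (1), (G1) and (4),
$$\operatorname{Hom}(\Theta F,T[-1])\cong D\operatorname{Hom}(T,F[3])=0,\quad \operatorname{Hom}(\Theta F,T[-2])\cong D\operatorname{Hom}(T,F[4])=0,\quad \operatorname{Hom}(\Theta T[-1],F)\cong D\operatorname{Hom}(F,T[1])=0.\tag{5}$$

**Lemma 7.** Let $N,N'\in\mathscr A'$ have parts $F,T$ and $F',T'$.

- (a) Every $\varphi:\Theta N\to N'$ extends uniquely to a morphism from the triangle $\Theta F\to\Theta N\to\Theta T[-1]\to$ to the triangle of $N'$, with components $\varphi_F:\Theta F\to F'$ and $\varphi_T[-1]$, $\varphi_T:\Theta T\to T'$. For morphisms $a,b$ of $\mathscr A'$, $(a\varphi\Theta(b))_F=a_F\varphi_F\Theta(b_F)$, and likewise for $T$.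
- (b) $\varphi$ is determined by $(\varphi_F,\varphi_T)$.
- (c) For a pair $(N,\varphi)$,
$$\xi\,\varphi_T=\varphi_F[2]\,\Theta(\xi).\tag{6}$$
- (d) Let $(N,\varphi)$ be a pair and $m\ge0$. If $F=\bigoplus F_j$, $T=\bigoplus T_j$ ($j\in\mathbb Z/m$) are gradings of $(F,\varphi_F)$, $(T,\varphi_T)$ with $\xi(T_{j+1})\subset F_j[2]$, then $(N,\varphi)$ has a $\mathbb Z/m$-grading. Conversely, a $\mathbb Z/m$-grading of $(N,\varphi)$ yields such data.

*Proof.* (a) The composite $\Theta F\to\Theta N\to N'\to T'[-1]$ vanishes by (5), so $\Theta F\to N'$ lifts to $\Theta F\to F'$; the lift is unique since $\operatorname{Hom}(\Theta F,T'[-2])=0$. A third component exists by the axioms. Its composite with $\Theta N\to\Theta T[-1]$ is prescribed, and two choices differ by a map factoring through $\Theta F[1]\to T'[-1]$, which is zero by (5). The formula follows from uniqueness, since $a$ and $b$ also give morphisms of triangles.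

(b) The construction is additive, so assume $\varphi_F=0=\varphi_T$. Then $\varphi$ kills $\Theta F$, so $\varphi=\psi\circ(\Theta N\to\Theta T[-1])$ for some $\psi:\Theta T[-1]\to N'$. The composite $\Theta T[-1]\xrightarrow{\psi}N'\to T'[-1]$ becomes $0$ after precomposition with $\Theta N\to\Theta T[-1]$, because $\varphi_T=0$; so it factors through $\operatorname{Hom}(\Theta F[1],T'[-1])=0$. Hence $\psi$ lifts to $\operatorname{Hom}(\Theta T[-1],F')=0$, and $\varphi=0$.

(c) This is the commutation with the connecting maps in (a).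

(d) The map $\xi:T[-1]\to F[1]$ is the direct sum of components $\xi_j:T_{j+1}[-1]\to F_j[1]$. Complete them to triangles $F_j\to N_j\to T_{j+1}[-1]\to F_j[1]$, so $N_j\in\mathscr A'$. The identities of $F$ and $T$ extend to an isomorphism $\bigoplus N_j\cong N$. For $j'\ne j+1$, by (a) the component $\Theta N_j\to N_{j'}$ of $\varphi$ induces the components $\Theta F_j\to F_{j'}$ of $\varphi_F$ and $\Theta T_{j+1}\to T_{j'+1}$ of $\varphi_T$. Both are zero, so the component of $\varphi$ is zero by (b). Conversely, given $N=\bigoplus N_j$, let $F_j$ be the $F$-part and $T_{j+1}$ the $T$-part of $N_j$; functoriality of the torsion pair and (a) give all requirements. $\square$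

### 6.2. Lifting a cyclic grading to a $\mathbb Z$-grading

**Lemma 8.** Let $\mathscr A$ be good and $N=\bigoplus_{j\in\mathbb Z/q}N_j$ a $\mathbb Z/q$-grading of a pair $(N,\varphi)$ over $\mathscr A$, $q\ge1$. Then $(N,\varphi)$ has a $\mathbb Z$-grading $N=\bigoplus_pN^{(p)}$ with $N_j=\bigoplus_{p\equiv j}N^{(p)}$.

*Proof.* Let $\mathcal P$ be the category of pairs over $\mathscr A$, and $\mathcal P_q$ the category of $\mathbb Z/q$-graded pairs with degree-preserving morphisms. Both are Hom-finite with split idempotents (an idempotent endomorphism of a pair splits in $\mathscr A$, and $\varphi$ decomposes accordingly), hence Krull–Schmidt. Let $U:\mathcal P_q\to\mathcal P$ forget the grading, and let $\Delta:\mathcal P\to\mathcal P_q$ be given by $\Delta(M)_j=M$ for all $j$, with structure maps $\varphi:\Theta\Delta(M)_j\to\Delta(M)_{j+1}$. Then $\Delta U(N)\cong\bigoplus_{s\in\mathbb Z/q}N(s)$ with $N(s)_j=N_{j+s}$.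

We may assume $N$ ind. in $\mathcal P_q$. Write $UN=\bigoplus M_i$ with $M_i\in\mathcal P$ ind. By (G2) each $M_i$ has a $\mathbb Z$-grading; let $\overline M_i\in\mathcal P_q$ be its reduction mod $q$. It is ind., since $U\overline M_i=M_i$ is. Now $N=N(0)$ is a summand of $\Delta U(N)=\bigoplus_i\Delta(M_i)=\bigoplus_i\Delta U(\overline M_i)=\bigoplus_{i,s}\overline M_i(s)$. By Krull–Schmidt $N\cong\overline M_i(s)$ for some $i,s$, and the grading of $\overline M_i(s)$ lifts to $\mathbb Z$: shift the $\mathbb Z$-grading of $M_i$ by a representative of $s$. $\square$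

### 6.3. Rewriting the compatibility as orthogonality

Serre duality and $\mathbb S\Theta\cong[2]$ give perfect pairings $\langle\xi,\eta\rangle\in k$ for $\xi\in\operatorname{Hom}(X,Y[2])$ and $\eta\in\operatorname{Hom}(\Theta Y,X)$, with
$$\langle\xi u,\eta\rangle=\langle\xi,u\eta\rangle,\qquad\langle v[2]\,\xi,\eta\rangle=\langle\xi,\eta\,\Theta(v)\rangle.\tag{7}$$

**Lemma 9.** There is a natural automorphism $z$ of $\mathrm{Id}_{\mathscr D}$ with
$$\langle\Theta\xi,\Theta\eta\rangle=\langle\xi,z_X\eta\rangle\qquad(\xi\in\operatorname{Hom}(X,Y[2]),\ \eta\in\operatorname{Hom}(\Theta Y,X)).\tag{8}$$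

*Proof.* As $\Theta$ is an equivalence commuting strictly with shifts, the pairings $\langle\Theta\xi,\Theta\eta\rangle$ are also perfect and also satisfy (7); for instance $\langle\Theta(v[2]\xi),\Theta\eta\rangle=\langle(\Theta v)[2]\,\Theta\xi,\Theta\eta\rangle=\langle\Theta\xi,\Theta(\eta\,\Theta(v))\rangle$. So $\langle\Theta\xi,\Theta\eta\rangle=\langle\xi,Z(\eta)\rangle$ for unique linear automorphisms $Z$ of the spaces $\operatorname{Hom}(\Theta Y,X)$. By (7) and nondegeneracy, $Z(u\eta)=uZ(\eta)$ and $Z(\eta\,\Theta(v))=Z(\eta)\,\Theta(v)$. For an object $X$ choose an isomorphism $e:\Theta Y\to X$ and put $z_X=Z(e)e^{-1}$. Any $\eta:\Theta Y'\to X$ is $e\,\Theta(v)$ for some $v:Y'\to Y$, so $Z(\eta)=Z(e)\Theta(v)=z_X\eta$. For $u:X\to X'$ we get $u\,z_Xe=uZ(e)=Z(ue)=z_{X'}ue$, so $z$ is natural. Choosing $\eta$ with $Z(\eta)=e$ gives $z_X\eta e^{-1}=1$, so $z_X$ is invertible in the finite-dimensional algebra $\operatorname{End}(X)$. $\square$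

Now let $(F,\varphi_F)$, $(T,\varphi_T)$ be pairs, $\xi\in\operatorname{Hom}(T,F[2])$, and $\kappa(\xi)=\xi\varphi_T-\varphi_F[2]\Theta(\xi)\in\operatorname{Hom}(\Theta T,F[2])$. For $h\in\operatorname{Hom}(F,T)$, (7) and (8) give
$$\langle\kappa(\xi),\Theta h\rangle=\langle\xi,\varphi_T\Theta(h)\rangle-\langle\Theta\xi,\Theta(h\varphi_F)\rangle=\langle\xi,\ \varphi_T\Theta(h)-z_Th\varphi_F\rangle.$$
As $\operatorname{Hom}(\Theta F,\Theta T)=\Theta\operatorname{Hom}(F,T)$, $\kappa(\xi)=0$ if and only if the right side vanishes for all $h$. Put $\psi_T=\varphi_T\Theta(z_T^{-1})$ and replace $h$ by $z_T^{-1}h$: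
$$\kappa(\xi)=0\iff\xi\perp c(h):=h\varphi_F-\psi_T\Theta(h)\ \text{ for all }h\in\operatorname{Hom}(F,T).\tag{9}$$
Since $z$ is natural, $z_T$ commutes with all endomorphisms of $T$ and with all projections. So $(T,\varphi_T)$ and $(T,\psi_T)$ have the same gradings and the same endomorphisms.

### 6.4. Degree operators

Consider characteristic $0$ and a $\mathbb Z$-grading of a pair $(M,\varphi)$. The operator $x$ that is multiplication by $p$ on $M_p$ satisfies $x\varphi-\varphi\,\Theta(x)=\varphi$. Conversely, from any $x\in\operatorname{End}(M)$ with this property, the generalized eigenparts give a grading, as we will see. So gradings can be found by linear algebra, and this is where duality enters. The model is the following remark. Let $V$ be a finite-dimensional space, $\mathfrak g\subset\operatorname{End}(V)$ a subspace and $d\in\operatorname{End}(V)$ with $d\eta\in\mathfrak g\eta$ for *all* $\eta\in V$. Then $d^*\xi\in\mathfrak g^*\xi$ for all $\xi\in V^*$. Indeed, if $\eta\perp\mathfrak g^*\xi$, then $\xi\perp\mathfrak g\eta$, so $\langle d^*\xi,\eta\rangle=\langle\xi,d\eta\rangle=0$;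 hence $d^*\xi\in(\mathfrak g^*\xi)^{\perp\perp}=\mathfrak g^*\xi$.

In characteristic $p$ the operator $x$ sees degrees only mod $p$, so one obtains only a $\mathbb Z/p$-grading. To go further, one records not the degree $s$ but the carry $\lfloor s/q\rfloor$, relative to a $\mathbb Z/q$-grading that one already has.

**Proposition 10.** Let $(N,\varphi)$ be a $\mathbb Z/q$-graded pair over $\mathscr A'$, where $q=1$ if $\operatorname{char}k=0$, and $q\ge1$ is arbitrary if $\operatorname{char}k=p>0$. Then $(N,\varphi)$ has a $\mathbb Z$-grading if $\operatorname{char}k=0$, and a $\mathbb Z/pq$-grading if $\operatorname{char}k=p$.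

*Proof.* By Lemma 7(d) we have $F=\bigoplus F_j$, $T=\bigoplus T_j$ ($j\in\mathbb Z/q$) with $\varphi_F,\varphi_T$, hence also $\psi_T$, of degree $1$ and $\xi(T_{j+1})\subset F_j[2]$. A subscript $0$ on $\operatorname{Hom}$ or $\operatorname{End}$ means degree-preserving. For a degree-$1$ map $\alpha$ let $\omega(\alpha)$ be its component from index $q-1$ to index $0$; so $\omega(\alpha)=\alpha$ if $q=1$. We omit $\Theta$ on right factors: $\eta a$ means $\eta\,\Theta(a)$. Put
$$\mathfrak h=\bigoplus_j\operatorname{Hom}(\Theta F_j,T_{j+1}),\qquad\mathfrak b=\{c(h):h\in\operatorname{Hom}_0(F,T)\}\subset\mathfrak h,$$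
$$\mathfrak a_F=\{a\in\operatorname{End}_0(F):a\varphi_F=\varphi_Fa\},\qquad\mathfrak a_T=\{b\in\operatorname{End}_0(T):b\psi_T=\psi_Tb\}.$$
For $a\in\mathfrak a_F$, $b\in\mathfrak a_T$ we have $c(h)a=ha\varphi_F-\psi_Tha=c(ha)$ and $bc(h)=c(bh)$, so $\mathfrak b$ is stable under $\mathfrak a_T$ and $\mathfrak a_F$.

**Step 1: reference degree operators.** By Lemma 8 over $\mathscr A$ choose $\mathbb Z$-gradings $F=\bigoplus F^{(s)}$, $T=\bigoplus T^{(s)}$ of $(F,\varphi_F)$, $(T,\psi_T)$ refining the $\mathbb Z/q$-gradings. Let $x_0=\sum_s\lfloor s/q\rfloor1_{F^{(s)}}$ and $y_0=\sum_s\lfloor s/q\rfloor1_{T^{(s)}}$, integers read in $k$. As $\lfloor(s+1)/q\rfloor-\lfloor s/q\rfloor$ is $1$ if $s\equiv q-1$ mod $q$ and $0$ otherwise,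
$$x_0\varphi_F-\varphi_Fx_0=\omega(\varphi_F),\qquad y_0\psi_T-\psi_Ty_0=\omega(\psi_T),\qquad y_0\varphi_T-\varphi_Ty_0=\omega(\varphi_T).\tag{10}$$
Define $d:\mathfrak h\to\mathfrak h$ by $d(\eta)=y_0\eta-\eta x_0-\omega(\eta)$. For $h\in\operatorname{Hom}_0(F,T)$ we have $\omega(h\varphi_F)=h\,\omega(\varphi_F)$ and $\omega(\psi_Th)=\omega(\psi_T)h$, so by (10)
$$d(c(h))=y_0h\varphi_F-y_0\psi_Th-h\varphi_Fx_0+\psi_Thx_0-h(x_0\varphi_F-\varphi_Fx_0)+(y_0\psi_T-\psi_Ty_0)h=c(y_0h-hx_0).\tag{11}$$
Hence $d(\mathfrak b)\subset\mathfrak b$.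

**Step 2: $d(\eta)\in\mathfrak a_T\eta+\eta\,\mathfrak a_F+\mathfrak b$ for every $\eta\in\mathfrak h$.** This is the infinitesimal form of gradability, and it uses (G2) for arbitrary $\eta$. Consider the $\mathbb Z/q$-graded pair $(E,\Phi)$ over $\mathscr A$ with
$$E=F\oplus T,\quad E_j=F_j\oplus T_j,\quad\Phi=\begin{pmatrix}\varphi_F&0\\\eta&\psi_T\end{pmatrix}.$$
By Lemma 8 it has a $\mathbb Z$-grading $E=\bigoplus E^s$ refining $(E_j)$. The torsion part of $E$ is $T$. So with $T'^s=T\cap E^s$, the torsion part of $E^s$, and $F'^s=E^s/T'^s$ we have $T=\bigoplus T'^s$ and $F=E/T=\bigoplus F'^s$, refining the $\mathbb Z/q$-gradings. These are gradings of $(T,\psi_T)$ and $(F,\varphi_F)$: a component $\Theta T'^s\to T'^{s'}$ of $\psi_T$, followed by the mono $T'^{s'}\to E^{s'}$, is a restriction of a component of $\Phi$, hence zero unless $s'=s+1$; a component $\Theta F'^s\to F'^{s'}$ of $\varphi_F$, preceded by $\Theta E^s\to\Theta F'^s$, is induced by a component of $\Phi$, and $E^s\to F'^s$ is split epi by (4). Let $x=\sum\lfloor s/q\rfloor1_{F'^s}$ and $y=\sum\lfloor s/q\rfloor1_{T'^s}$.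 They satisfy the same commutator relations with $\varphi_F$, $\psi_T$ as $x_0,y_0$, so $x-x_0\in\mathfrak a_F$ and $y-y_0\in\mathfrak a_T$.

Sections of the split epimorphisms $E^s\to F'^s$ add up to a section $\binom1h:F\to E$ with $h\in\operatorname{Hom}_0(F,T)$. Then
$$\Phi\,\Theta\binom1h-\binom1h\varphi_F=\binom0{\eta'},\qquad\eta'=\eta+\psi_Th-h\varphi_F=\eta-c(h).$$
The left side maps $\Theta F'^s$ to $E^{s+1}$, so $\eta'(\Theta F'^s)\subset T'^{s+1}$. Hence $y\eta'-\eta'x=\omega(\eta')$, and
$$d(\eta')=(y_0-y)\eta'-\eta'(x_0-x)\in\mathfrak a_T\eta'+\eta'\mathfrak a_F.$$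
As $\eta-\eta'=c(h)\in\mathfrak b$ and $\mathfrak b$ is stable under $d$, $\mathfrak a_T$ and $\mathfrak a_F$, the assertion follows.

**Step 3: dualize.** We find $a\in\mathfrak a_F$, $b\in\mathfrak a_T$ such that $x=x_0+a$, $y=y_0+b$ (new $x,y$) satisfy
$$\xi y-x[2]\,\xi=\omega^*(\xi),\tag{12}$$
where $\omega^*(\xi)$ is the component $T_0\to F_{q-1}[2]$ of $\xi$. By (7) applied to the projections onto summands, $\operatorname{Hom}(T_i,F_j[2])$ is orthogonal to $\operatorname{Hom}(\Theta F_{j'},T_{i'})$ unless $(i,j)=(i',j')$. So the pairing restricts to a perfect pairing of $\mathfrak h^*:=\bigoplus_j\operatorname{Hom}(T_{j+1},F_j[2])\ni\xi$ with $\mathfrak h$. By (6) and (9), $\xi\perp\mathfrak b$. The operator $d^*(\xi')=\xi'y_0-x_0[2]\xi'-\omega^*(\xi')$ on $\mathfrak h^*$ satisfies $\langle d^*\xi',\eta\rangle=\langle\xi',d\eta\rangle$, by (7). Let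
$$L=\{a[2]\,\xi+\xi b:a\in\mathfrak a_F,\ b\in\mathfrak a_T\}\subset\mathfrak h^*.$$
If $\eta\in L^\perp\subset\mathfrak h$, then by (7) $\xi\perp\mathfrak a_T\eta+\eta\,\mathfrak a_F$; also $\xi\perp\mathfrak b$; so Step 2 gives $\langle d^*\xi,\eta\rangle=\langle\xi,d\eta\rangle=0$. Hence $d^*\xi\in L^{\perp\perp}=L$. Write $d^*\xi=a[2]\,\xi-\xi b$; this rearranges to (12).

**Step 4: generalized eigenparts.** By (10), and since $b$ commutes with $\psi_T$, hence with $\varphi_T$,
$$x\varphi_F-\varphi_Fx=\omega(\varphi_F),\qquad y\varphi_T-\varphi_Ty=\omega(\varphi_T).$$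
Decompose $F_j=\bigoplus_{\lambda\in k}F_{j,\lambda}$ and $T_j=\bigoplus_\lambda T_{j,\lambda}$ into generalized eigenparts of $x$ and $y$, using the idempotents of the finite-dimensional commutative algebras generated by $x|_{F_j}$ and $y|_{T_j}$. Put $\varepsilon_j=1$ if $j=q-1$ and $\varepsilon_j=0$ otherwise. On $\operatorname{Hom}(\Theta F_{j,\lambda},F_{j+1,\mu})$ the operator $\alpha\mapsto x\alpha-\alpha x-\varepsilon_j\alpha$ is $\mu-\lambda-\varepsilon_j$ plus a nilpotent operator, and it kills the component of $\varphi_F$. So this component is zero unless $\mu=\lambda+\varepsilon_j$: $\varphi_F$ maps $\Theta F_{j,\lambda}$ to $F_{j+1,\lambda+\varepsilon_j}$. The same holds for $\varphi_T$. Likewise, by (12), $\xi$ maps $T_{j+1,\lambda}$ to $F_{j,\lambda-\varepsilon_j}[2]$.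

**Step 5: regrade.** Let $\sigma(j,\lambda)=(j+1,\lambda+\varepsilon_j)$, a bijection of $\mathbb Z/q\times k$ with $\sigma^q(j,\lambda)=(j,\lambda+1)$. In characteristic $0$, where $q=1$, all $\sigma$-orbits are $\cong\mathbb Z$; in characteristic $p$ all have exactly $pq$ elements. Put $\Gamma=\mathbb Z$, resp. $\Gamma=\mathbb Z/pq$. Choosing base points in the orbits gives $\deg:\mathbb Z/q\times k\to\Gamma$ with $\deg\sigma(o)=\deg o+1$. Collect the parts by degree. By Step 4, $\varphi_F$ and $\varphi_T$ have degree $1$, and $\xi$ maps $T_o$ to $F_{\sigma^{-1}(o)}[2]$, so $\xi(T_{m+1})\subset F_m[2]$ for $m\in\Gamma$. By Lemma 7(d), $(N,\varphi)$ is $\Gamma$-graded. $\square$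

*End of the proof of Proposition 6: (G2).* Every pair over $\mathscr A'$ is trivially $\mathbb Z/1$-graded. In characteristic $0$, apply Proposition 10 with $q=1$. In characteristic $p$, start with $q=1$ and iterate: $(N,\varphi)$ has a $\mathbb Z/p^r$-grading for every $r$. If $p^r$ exceeds the number of ind. summands of $N$, then some $N_j=0$, and cutting the cycle $\mathbb Z/p^r$ at $j$ gives a $\mathbb Z$-grading. $\square$

## 7. Making finitely many indecomposables pure

**Definition (pure).** For a bounded heart $\mathscr A$ and $Y\in\mathscr D$ let $n_{\mathscr A}(Y)$ be the total number of ind. summands of all $H^i_{\mathscr A}(Y)$. An ind. $Y$ is *pure* for $\mathscr A$ if $Y\in\mathscr A[s]$ for some $s$.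

In the example of Section 5, $n_{\mathscr A}(Y)=2$, and $Y$ is pure for $\mathscr A'$ with $n_{\mathscr A'}(Y)=1$.

**Proposition 11.** If $\operatorname{mod}\Lambda$ is good, then for any ind. $Y_1,\dots,Y_m\in\mathscr D$ there is a good heart for which all $Y_l$ are pure.

*Proof.* Let $\mathscr A$ be good, $\mathcal T$ and $\mathscr A'$ as in Section 5, $Y\in\mathscr D$, $H^i=H^i_{\mathscr A}(Y)$.

**Step 1: cohomology for the new heart.** By (3), $\tau'^{\le i}Y$ has $\mathscr A$-cohomology $H^l$ in degrees $l\le i$ and $tH^{i+1}$ in degree $i+1$, embedded in the cohomology of $Y$. Since $H^i_{\mathscr A'}(Y)[-i]$ is the cone of $\tau'^{\le i-1}Y\to\tau'^{\le i}Y$, its $\mathscr A$-cohomology is $H^i/tH^i=fH^i$ in degree $i$ and $tH^{i+1}$ in degree $i+1$. So there are exact sequences in $\mathscr A'$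
$$0\to fH^i\to H^i_{\mathscr A'}(Y)\to tH^{i+1}[-1]\to0.\tag{13}$$

**Step 2: the class of (13) at the top.** This will show that something is gained. Let $H^i=0$ for $i>u$. Let $\partial:H^u[-u]\to(\tau^{\le u-1}Y)[1]$ be the connecting map, and let $\kappa:H^u\to H^{u-1}[2]$ be, up to shift, its composite with $(\tau^{\le u-1}Y)[1]\to H^{u-1}[-u+2]$. Apply the octahedral axiom to
$$\tau'^{\le u-2}Y\to\tau^{\le u-1}Y\to\tau'^{\le u-1}Y.$$
The composite is the canonical map, since everything is compatible with the maps to $Y$. The cone of the first map is $fH^{u-1}[-u+1]$, by definition of $Y'_{\le u-2}$; that of the second is $tH^u[-u]$, by (3); that of the composite is $H^{u-1}_{\mathscr A'}(Y)[-u+1]$. So there is a triangle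
$$fH^{u-1}[-u+1]\to H^{u-1}_{\mathscr A'}(Y)[-u+1]\to tH^u[-u]\to fH^{u-1}[-u+2]$$
whose last map is the composite of the connecting map $tH^u[-u]\to(\tau^{\le u-1}Y)[1]$ of (3) with $(\tau^{\le u-1}Y)[1]\to fH^{u-1}[-u+2]$. The connecting map of (3) is the restriction of $\partial$ to $tH^u[-u]$, because $Y'_{\le u-1}\to Y$ induces a morphism of triangles that is the identity on $\tau^{\le u-1}Y$ and the inclusion $tH^u[-u]\to H^u[-u]$. So, up to shift, the last map is
$$tH^u\subset H^u\xrightarrow{\ \kappa\ }H^{u-1}[2]\to fH^{u-1}[2].\tag{14}$$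
Triangles $F\to M\to T[-1]\to F[1]$ with $F\in\operatorname{add}\mathcal F$, $T\in\operatorname{add}\mathcal T$ are unique up to unique isomorphism. So the class of (13) for $i=u-1$ is (14), up to automorphisms of the end terms.

**Step 3: counting.** Let $M\in\mathscr A'$ have parts $F_M$, $T_M[-1]$, and $M=\bigoplus M_i$ with $M_i$ ind. Then $F_M=\bigoplus F_{M_i}$, $T_M=\bigoplus T_{M_i}$, and for each $i$ one of $F_{M_i},T_{M_i}$ is nonzero. So $M$ has at most as many ind. summands as $F_M\oplus T_M$; equality forces each $M_i$ to lie in $\operatorname{add}\mathcal F$ or in $\operatorname{add}\mathcal T[-1]$, so that the class of $M$ is zero. Since $H^i\cong tH^i\oplus fH^i$, summing over (13) gives $n_{\mathscr A'}(Y)\le n_{\mathscr A}(Y)$, with strict inequality if (14) is nonzero.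

**Step 4: choosing $\mathcal T$.** Let $\mathscr A$ be good and some $Y=Y_l$ not pure, with top cohomological degree $u$. Then $\partial\neq0$, since $Y$ is ind. and $H^u$, $\tau^{\le u-1}Y$ are nonzero. For $i\le u-2$, $\operatorname{Hom}(H^u[-u],H^i[-i+1])=\operatorname{Hom}(H^u,H^i[u-i+1])=0$ by (G1). As $\tau^{\le u-2}Y$ is built by finitely many extensions from the $H^i[-i]$, $\operatorname{Hom}(H^u[-u],(\tau^{\le u-2}Y)[1])=0$. If $\kappa$ were zero, $\partial$ would factor through $(\tau^{\le u-2}Y)[1]$ and vanish. So $\kappa\ne0$. Decompose $H^u$ and $H^{u-1}$ into ind. objects, and choose summands $B_1$ of $H^u$ and $A_1$ of $H^{u-1}$ with nonzero component $B_1\to A_1[2]$. Thus $A_1\rightsquigarrow B_1$.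

Let $\mathcal T$ be the class of all ind. objects reachable from $B_1$ by mixed paths, including $B_1$. It is closed under mixed successors. By Proposition 5, $A_1\notin\mathcal T$, since a mixed path from $B_1$ to $A_1$ followed by $A_1\rightsquigarrow B_1$ would be a mixed cycle. By Proposition 6 the tilt $\mathscr A'$ is good. As $B_1$ is a summand of $tH^u$ and $A_1$ one of $fH^{u-1}$, (14) is nonzero, so $n_{\mathscr A'}(Y_l)<n_{\mathscr A}(Y_l)$, while the other numbers do not grow. So $\sum_ln(Y_l)$ strictly drops. The process, started at $\operatorname{mod}\Lambda$, stops, and then all $Y_l$ are pure. $\square$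

## 8. No path from $X$ to $X[-1]$, and the hereditary heart

**Proposition 12.** If $\operatorname{mod}\Lambda$ is good, then no ind. $X\in\mathscr D$ has a path to $X[-1]$.

*Proof.* Given such a path $X_0,\dots,X_n$, Proposition 11 provides a good heart $\mathscr A$ for which all $X_i$ are pure, $X_i\in\mathscr A[s_i]$. Since $\operatorname{Hom}(\mathscr A[s],\mathscr A[s'])=0$ for $s'<s$, nonzero maps do not decrease $s_i$; the shift increases it by $1$. But the last object is $X[-1]$ and has $s_n=s_0-1$, a contradiction. $\square$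

**Lemma 13 (reversal).** If $f:Y\to Y'$ is a nonzero map between ind. objects of $\mathscr D$, then there is a path from $Y'$ to $Y[1]$.

*Proof.* If $f$ is an isomorphism, use the shift step. Otherwise let $Y\xrightarrow fY'\xrightarrow gC\xrightarrow hY[1]$ be a triangle, and $C_s$ an ind. summand of $C\neq0$. If the component $Y'\to C_s$ of $g$ is zero, then the projection $C\to C_s$ factors as $vh$ with $v:Y[1]\to C_s$; so $v$ is split epi from an ind. object, hence an isomorphism, hence $h$ is split epi and $f=0$, a contradiction. Dually, if $h|_{C_s}=0$, then $C_s\to C$ factors as $gw$ with $w:C_s\to Y'$ split mono, hence an isomorphism; so $g$ is split mono and $f=0$, a contradiction. So $Y'\to C_s\to Y[1]$ is a path. $\square$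

For instance, over $\Lambda_{\rm cyc}$ the nonzero map $N\to N[2]$ gives a path from $N[2]$ to $N[1]$, and after shifting a path from $N$ to $N[-1]$.

**Proposition 14.** If no ind. $X\in\mathscr D$ has a path to $X[-1]$, then $\Lambda$ is piecewise hereditary.

*Proof.* Products of hereditary categories are hereditary, so, working blockwise, we may assume $\Lambda$ connected and nonzero.

**Step 1: all ind. objects are connected up to shift, in both directions.** The relation "there are $r,s\in\mathbb Z$ with paths from $Y$ to $Y'[r]$ and from $Y'$ to $Y[s]$" is an equivalence relation on ind. objects, as paths can be shifted and concatenated. By Lemma 13 it contains all $(Y,Y')$ with $\operatorname{Hom}(Y,Y'[j])\neq0$ for some $j$: a path from $Y'[j]$ to $Y[1]$ gives one from $Y'$ to $Y[1-j]$. Each ind. $Y$ has $\operatorname{Hom}(P,Y[j])\neq0$ for some ind. projective $P$ and some $j$, and the ind. projectives are connected by nonzero maps. So all ind. objects are equivalent. Fix an ind. $X_0$; for each ind. $Y$ there are $r,s$ with paths from $X_0$ to $Y[r]$ and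 from $Y$ to $X_0[s]$.

**Step 2: a split t-structure.** Let $\mathcal U_0$ be the class of ind. objects reachable by a path from $X_0$, $\mathcal U=\operatorname{add}\mathcal U_0$, and $\mathcal V$ the additive closure of the other ind. objects. Then $\operatorname{Hom}(\mathcal U,\mathcal V)=0$, $\mathcal U[1]\subset\mathcal U$, and every object is a direct sum of objects of $\mathcal U$ and $\mathcal V$. So $(\mathcal U,\mathcal V[1])$ is a t-structure, with $\mathcal U$ as $\mathscr D^{\le0}$ and $\mathcal V[1]$ as $\mathscr D^{\ge0}$. For ind. $Y$ the set $\{j:Y[j]\in\mathcal U\}$ is upward closed, and nonempty by Step 1. It is bounded below: $Y[j]\in\mathcal U$ gives a path from $X_0$ to $Y[j]$ and on to $X_0[s+j]$, and $s+j\le-1$ would give, after shift steps, a path from $X_0$ to $X_0[-1]$. If $m$ is its minimum, then $Y[m]\in\mathcal U$ and $Y[m-1]\in\mathcal V$, so $Y[m]\in\mathcal H:=\mathcal U\cap\mathcal V[1]$. So the t-structure is bounded with heart $\mathcal H$, and every ind. object lies in some $\mathcal H[s]$.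

**Step 3: $\operatorname{Hom}(\mathcal H,\mathcal H[n])=0$ for $n\ge2$.** Let $\xi\in\operatorname{Hom}(A,A'[n])$ with triangle $A'[n-1]\to E\to A\xrightarrow{\xi}A'[n]$. The cohomology of $E$ with respect to $\mathcal H$ is $A$ in degree $0$ and $A'$ in degree $-(n-1)<0$. As $E$ is a direct sum of shifts of objects of $\mathcal H$, the truncation $E\to A$ is split epi. So $\xi=0$.

**Step 4: $\mathcal H$ is hereditary.** A class in the Yoneda group $\operatorname{Ext}^2_{\mathcal H}(A,A')$ is a product $e_1e_2$ with $e_2\in\operatorname{Ext}^1_{\mathcal H}(A,I)=\operatorname{Hom}(A,I[1])$ and $e_1$ the class of some $0\to A'\to E_1\to I\to0$. As $\operatorname{Hom}(A,A'[2])=0$, $e_2$ lifts to $\operatorname{Hom}(A,E_1[1])=\operatorname{Ext}^1_{\mathcal H}(A,E_1)$. So $e_1e_2=0$ by the long exact sequence of Yoneda Ext groups. Hence $\operatorname{Ext}^2_{\mathcal H}=0$, and so $\operatorname{Ext}^n_{\mathcal H}=0$ for all $n\ge2$.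

**Step 5: $\mathscr D^b(\mathcal H)\simeq\mathscr D^b(\Lambda)$.** By Beilinson–Bernstein–Deligne (*Faisceaux pervers*, §3.1) there is a t-exact triangle functor $\mathscr D^b(\mathcal H)\to\mathscr D^b(\Lambda)$ extending the inclusion of $\mathcal H$. On $\operatorname{Hom}(A,A'[n])$ with $A,A'\in\mathcal H$ it is bijective: for $n=0,1$ this always holds, and for all other $n$ both sides vanish. By dévissage it is fully faithful. Its essential image is a triangulated subcategory containing $\mathcal H$, hence is everything, since the t-structure is bounded. So $\Lambda$ is piecewise hereditary. $\square$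

*Proof of Theorem 1.* "If" is Keller's theorem. Conversely, if $\mathscr D/\mathbb S_2\to\mathscr C_\Lambda$ is dense, then $\operatorname{mod}\Lambda$ is good by Lemma 3 and $\operatorname{gl.dim}\Lambda\le2$. By Proposition 12 no ind. $X$ has a path to $X[-1]$, and by Proposition 14 $\Lambda$ is piecewise hereditary. So the conjecture is true. $\square$

## 9. Gradability, paths and density as equivalent conditions

*Proof of Theorem 2.* We show (b)⇒(c)⇒(a)⇒(d)⇒(e)⇒(b).

**(b)⇒(c)⇒(a).** By (2), condition (b) says precisely that $\operatorname{mod}\Lambda$ satisfies (G2); as (G1) holds by $\operatorname{gl.dim}\Lambda\le2$, it says that $\operatorname{mod}\Lambda$ is good. The property of being $\tau_2$-finite was used only in Lemma 3. So (b)⇒(c) is Proposition 12 and (c)⇒(a) is Proposition 14.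

**(a)⇒(d).** The point is that being piecewise hereditary forces $\tau_2$-finiteness. Identify $\mathscr D=\mathscr D^b(\mathcal H)$ with $\mathcal H$ hereditary. Every ind. $Y$ lies in some $\mathcal H[s(Y)]$, and $\operatorname{Hom}(Y,Y')\ne0$ implies $s(Y')-s(Y)\in\{0,1\}$. An ind. $\Lambda$-module receives a nonzero map from one of the finitely many ind. projectives, so on ind. $\Lambda$-modules $s$ takes values in a finite interval $[\alpha,\beta]$. If $M\rightsquigarrow N$, that is, $\operatorname{Hom}(N,M[2])\neq0$, then $s(M)+2-s(N)\in\{0,1\}$, so $s(N)\ge s(M)+1$. Suppose $(\tau_2^-)^pM\neq0$ for an ind. module $M$. Choose an ind. summand $N$ of $\tau_2^-M$ with $(\tau_2^-)^{p-1}N\neq0$; then $\operatorname{Hom}(\tau_2^-M,N)\ne0$, so $M\rightsquigarrow N$ by (2). Continuing, we get a chain of $p$ steps $\rightsquigarrow$ between ind. modules, so $p\le\beta-\alpha$. Thus $\tau_2^-$ is nilpotent and $\Lambda$ is $\tau_2$-finite. Density is Keller's theorem.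

**(d)⇒(e).** If every object of $\mathscr C_\Lambda$ lies in the essential image of $\mathscr D^b(\Lambda)$, then so do the cones in (e).

**(e)⇒(b).** This is the last sentence of Lemma 3: its proof uses only that $J$ is finite-dimensional and that the cone $Z$ of the map $\pi\Lambda^a\to\pi\Lambda^b$ lies in the essential image. $\square$
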